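\title{Hypertriangulations with the local angle property are higher-order Delaunay triangulations}

\begin{abstract}
A level-$k$ hypertriangulation of a finite generic set $A\subseteq\mathbb R^2$ is a triangulation whose vertices are averages of $k$-element subsets of $A$ and whose triangles are scaled copies (white) or scaled reflected copies (black) of triangles spanned by $A$. The order-$k$ Delaunay triangulation is an example, and it satisfies three inequalities between the angles opposite an interior edge, together called the local angle property. We prove the conjecture that, among the level-$k$ hypertriangulations with the local angle property, the order-$k$ Delaunay triangulation of $A$ is the only one with the maximum number of triangles. The proof describes the whole family: its members are the order-$k$ Delaunay triangulations of the subsets $B\subseteq A$ that contain all $k$-sets of $A$, and every point missing from $B$ costs exactly $4k-2$ triangles.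
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be a finite set of points in the plane, no three on a line and no four on a circle. The Delaunay triangulation of $A$ consists of the triangles $abc$ whose circumcircle has no point of $A$ inside. This condition is global, but it can be tested locally: among the triangulations that use every point of $A$, the Delaunay triangulation is the only one in which, for every edge shared by two triangles, the two angles opposite the edge sum to less than $\pi$. This paper establishes the corresponding local test for the order-$k$ Delaunay triangulation, which is built from the circles with $k-1$ or $k-2$ points inside.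

\subsection{Hypertriangulations}

Throughout, $A\subseteq\mathbb R^2$ is a finite set of $n=\#A\ge 3$ points; for $n=2$ there are no triangles and nothing to prove. For a $j$-element subset ($j$-subset) $I$ let $\langle I\rangle=\frac1j\sum_{x\in I}x$ be its average, and for $B\subseteq A$ let $B_j$ be the set of averages of the $j$-subsets of $B$. We assume that $A$ is \emph{generic}, and we use only the following consequences of genericity:
\begin{itemize}
\item[(G1)] no three points of $A$ are collinear;
\item[(G2)] no four points of $A$ are cocircular;
\item[(G3)] for $1\le j\le n-1$, distinct $j$-subsets of $A$ have distinct averages;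
\item[(G4)] for $1\le j\le n-1$, no three points of $A_j$ are collinear.
\end{itemize}
Subsets of $A$ inherit these properties. By (G3) every point of $A_j$ is the average of a unique subset, its \emph{label}. We write $J+a$ for $J\cup\{a\}$ and $\Sigma-a$ for $\Sigma\setminus\{a\}$.

Fix $1\le k\le n-1$. A triangle with vertices in $A_k$ is
\begin{itemize}
\item \emph{white} if its labels are $J+a$, $J+b$, $J+c$ with $\#J=k-1$ and $a,b,c\notin J$; we denote it by $(J;a,b,c)$;
\item \emph{black} if its labels are $\Sigma-a$, $\Sigma-b$, $\Sigma-c$ with $\#\Sigma=k+1$ and $a,b,c\in\Sigma$; we denote it by $(\Sigma;a,b,c)$.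
\end{itemize}
The three labels of a white triangle have $k-1$ points in common and those of a black triangle $k-2$, so no triangle has both colors. A white triangle is a translate of $\frac1k\,abc$ and a black one is a translate of $-\frac1k\,abc$; in both cases its angles are those of $abc$.

A \emph{level-$k$ hypertriangulation} of $A$ is an edge-to-edge triangulation of $\operatorname{conv}(A_k)$ whose vertices are points of $A_k$, not necessarily all of them, and whose triangles are all white or black. Edge-to-edge means that two triangles are disjoint or meet in a common vertex or a common edge. For $k=1$ every triangle is white, and we obtain the triangulations of $\operatorname{conv}(A)$ with vertices in $A$; such a triangulation is \emph{complete} if it uses every point of $A$.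

The two colors come from the order-$k$ Voronoi tessellation, which groups the points $p$ of the plane by the set of the $k$ points of $A$ nearest to $p$. Let $p$ be the center of a circle through $a,b,c\in A$, and let $I$ be the set of points of $A$ strictly inside. If $\#I=k-1$, the $k$ nearest points of $p$ are $I$ and one of $a,b,c$; if $\#I=k-2$, they are $I$ and two of $a,b,c$. In both cases three regions meet at $p$, and the averages of their three $k$-subsets span a white or a black triangle. This leads to the dual triangulation.

\begin{definition}\label{def:del}
Let $B\subseteq A$ with $\#B\ge\max(3,k+1)$. For every circle through three points $a,b,c\in B$, let $I$ be the set of points of $B$ strictly inside it. If $\#I=k-1$, take the white triangle with labels $I+a$, $I+b$, $I+c$. If $\#I=k-2$, take the black triangle with labels $I+a+b$, $I+b+c$, $I+a+c$. The \emph{order-$k$ Delaunay triangulation} $\mathrm{Del}_k(B)$ consists of these triangles.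
\end{definition}

These triangles form a level-$k$ hypertriangulation of $B$; we recall the reason in Proposition~\ref{prop:del}.

\begin{definition}\label{def:lap}
A level-$k$ hypertriangulation has the \emph{local angle property} if, for every edge shared by two of its triangles,
\begin{itemize}
\item[(ww)] if both triangles are white, the two angles opposite the edge sum to less than $\pi$;
\item[(bb)] if both triangles are black, the two angles opposite the edge sum to more than $\pi$;
\item[(bw)] if one triangle is black and one is white, the angle opposite the edge in the black triangle exceeds the angle opposite the edge in the white triangle.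
\end{itemize}
The family of level-$k$ hypertriangulations of $A$ with this property is denoted by $\mathcal F_k$.
\end{definition}

\subsection{The conjecture and the result}

For $k=1$ only (ww) occurs, and it is the classical condition. Already here the condition alone does not single out $\mathrm{Del}_1(A)$: if we delete a point from the interior of $\operatorname{conv}(A)$, the Delaunay triangulation of the remaining points still covers $\operatorname{conv}(A)$ and still satisfies (ww). Completeness excludes these competitors. For $k\ge2$ completeness is not available, because $\mathrm{Del}_k(A)$ itself need not use all points of $A_k$ (Section~\ref{sec:four}). But by Euler's formula a triangulation of a polygon with $m$ vertices, $h$ of them on the boundary, has $2m-2-h$ triangles, so for $k=1$ the complete triangulations are those with the most triangles. In this form the condition makes sense for every $k$. The following conjecture was posed by Edelsbrunner, Garber and Saghafian~\cite{EGS}.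

\begin{quote}
\textbf{Conjecture.} For every $1\le k\le n-1$, a member of $\mathcal F_k$ has the maximum number of triangles among the members of $\mathcal F_k$ if and only if it is the order-$k$ Delaunay triangulation of $A$.
\end{quote}

We prove it by listing all members of $\mathcal F_k$ and counting their triangles. The case $k=1$ suggests the answer: Delaunay triangulations of subsets $B\subseteq A$ that are large enough for $\operatorname{conv}(B_k)=\operatorname{conv}(A_k)$. To make this precise, let $B\subseteq A$ have $m\ge3$ points and let $1\le j\le m-1$. Then $B_j$ has $\binom mj\ge3$ points, so $\operatorname{conv}(B_j)$ is a two-dimensional polygon by (G4). A \emph{$j$-set} of $B$ is the label of a vertex of this polygon, and $e_j(B)$ is the number of $j$-sets, which is also the number of sides of the polygon. Call a direction $v\in\mathbb R^2$ \emph{regular} if the numbers $v\cdot x$ $(x\in A)$ are distinct; only directions on finitely many lines are excluded. Then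
\begin{equation}\label{eq:jsets}
\text{the $j$-sets of $B$ are the sets of the $j$ highest points of $B$ in regular directions.}
\end{equation}
Indeed, for regular $v$ the $j$ highest points form the unique maximizer of $v\cdot\langle L\rangle$ among the $j$-subsets $L$ of $B$, so their average is a vertex. Conversely, a vertex is the unique maximizer for an open set of directions, and this set contains a regular one. Let $U_k\subseteq A$ be the union of all $k$-sets of $A$.

\begin{theorem}\label{thm:main}
Let $1\le k\le n-1$.
\begin{itemize}
\item[(a)] $\mathcal F_k=\{\mathrm{Del}_k(B): U_k\subseteq B\subseteq A\}$, and different sets $B$ give different triangulations.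
\item[(b)] For $B\subseteq A$ with $m=\#B\ge\max(3,k+1)$, the number of triangles of $\mathrm{Del}_k(B)$ is
\[
N_k(B)=(4k-2)m-2k^2-2\sum_{i=1}^{k-1}e_i(B)-e_k(B).
\]
For $U_k\subseteq B\subseteq A$ we have $N_k(B)=N_k(A)-(4k-2)\,\#(A\setminus B)$.
\end{itemize}
Consequently the conjecture holds: $\mathrm{Del}_k(A)$ is the unique member of $\mathcal F_k$ with the maximum number of triangles.
\end{theorem}

The last sentence follows from (a) and (b) because $4k-2>0$. By (a), the family $\mathcal F_k$ has $2^{\#(A\setminus U_k)}$ members. For $k=1$ the set $U_1$ is the vertex set of $\operatorname{conv}(A)$, and (b) is the formula $2m-2-h$. For $k\ge n/2$ we have $U_k=A$, so that $\mathcal F_k=\{\mathrm{Del}_k(A)\}$: given $x\in A$ and a regular $v$, in one of the directions $\pm v$ at most $(n-1)/2<k$ points lie above $x$.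

The maximum in the conjecture is taken over $\mathcal F_k$ only, and this matters. For $k=n-1$ the set $A_{n-1}$ is a scaled reflected copy of $A$ and every triangle on it is black, so level-$(n-1)$ hypertriangulations correspond to all triangulations of $\operatorname{conv}(A)$ with vertices in $A$. The triangles of $\mathrm{Del}_{n-1}(A)$ come from circles that enclose all other points of $A$, and the three points on such a circle are vertices of $\operatorname{conv}(A)$. So $\mathrm{Del}_{n-1}(A)$ has $e_1(A)-2$ triangles, the fewest possible. Hypothesis (G2) matters as well: for four cocircular points and $k=1$, the angles opposite either diagonal sum to exactly $\pi$, and $\mathcal F_1$ is empty.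

\subsection{Plan of the proof}

Section~\ref{sec:four} fixes notation and works out an example with four points. Section~\ref{sec:lift} lifts a hypertriangulation $P$ to a piecewise affine function and shows that the three angle conditions are a single condition, local convexity. A convex piecewise affine function has a dual cell decomposition of the plane (Section~\ref{sec:dual}). The heart of the proof (Section~\ref{sec:near}) shows that the label of each cell consists of the $k$ nearest points among those that $P$ uses; part (a) follows in Section~\ref{sec:class}. Section~\ref{sec:count} proves (b) by comparing the order-$j$ and order-$(j-1)$ Voronoi tessellations.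

\section{Notation and an example with four points}\label{sec:four}

\subsection{Notation}

We scale the picture by the factor $k$, which changes no angle. For a finite set $I$ of points let
\[
s(I)=\sum_{x\in I}x,\qquad h(I)=\sum_{x\in I}|x|^2,\qquad \delta_x(p)=|p-x|^2,\qquad \delta_I=\sum_{x\in I}\delta_x .
\]
From now on the vertex with label $I$ is the point $s(I)$, and a level-$k$ hypertriangulation of $A$ covers the polygon $Q=k\cdot\operatorname{conv}(A_k)$. White triangles are translates of $abc$, black ones are translates of $-abc$. Expanding the squares gives two facts that are used constantly. For a $k$-subset $I$,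
\begin{equation}\label{eq:basic}
h(I)-2p\cdot s(I)=\delta_I(p)-k|p|^2 ,
\end{equation}
and for $x\ne y$ the function $\delta_x-\delta_y$ is affine in $p$, with gradient $2(y-x)\neq0$.

Any two labels of a white or black triangle differ by one exchange. So an edge $E$ has labels $J+a$ and $J+b$; we say that $E$ \emph{exchanges} $a$ and $b$, and we write $J_E=J$ for the intersection of its labels and $\Sigma_E=J+a+b$ for their union. In a white triangle $(J';\cdot)$ any two labels intersect in $J'$, and in a black triangle $(\Sigma';\cdot)$ any two labels have union $\Sigma'$. Hence a triangle containing $E$ is either $(J_E;a,b,c)$ with $c\notin\Sigma_E$ or $(\Sigma_E;a,b,d)$ with $d\in J_E$.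

Let $B\subseteq A$ and $p\in\mathbb R^2$. A $j$-subset $K$ of $B$ is \emph{$j$-nearest in $B$ at $p$} if $\delta_x(p)\le\delta_y(p)$ for all $x\in K$ and $y\in B\setminus K$. Equivalently, $K$ minimizes $\delta_L(p)$ over all $j$-subsets $L$ of $B$: a minimizer cannot be improved by exchanging $x$ for $y$, and if $K$ is $j$-nearest, then matching the points of $K\setminus L$ with those of $L\setminus K$ gives $\delta_K(p)\le\delta_L(p)$. If $\varrho$ is the $j$-th smallest of the values $\delta_x(p)$, $x\in B$, and $I=\{x:\delta_x(p)<\varrho\}$, $W=\{x:\delta_x(p)=\varrho\}$, then
\begin{equation}\label{eq:nearest}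
\text{the $j$-nearest sets at $p$ are the sets $I\cup Y$ with $Y\subseteq W$, $\#Y=j-\#I\ge1$.}
\end{equation}
Indeed, such sets are $j$-nearest; and if $K$ is $j$-nearest, the largest value on $K$ is $\varrho$, so $K\subseteq I\cup W$ and no point of $I$ lies outside $K$. By (G2), $\#W\le3$.

\subsection{Four points, $k=2$}

Let $a=(0,0)$, $b=(4,0)$, $c=(3,3)$, $d=(0,4)$, and write $ab$ for $\{a,b\}$. The six sums and their heights $h$ are
\[
\begin{array}{c|cccccc}
I & ab & bc & cd & da & ac & bd\\ \hline
s(I) & (4,0) & (7,3) & (3,7) & (0,4) & (3,3) & (4,4)\\
h(I) & 16 & 34 & 34 & 16 & 18 & 32
\end{array}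
\]
The set is generic. For (G4) with $j=2$, three pairs either label a white or black triangle or include two complementary pairs, and the lines $7x+y=28$, $x+7y=28$, $x=y$ through complementary sums contain no third sum. The polygon $Q$ is the rectangle with vertices $ab$, $bc$, $cd$, $da$, and the points $ac$, $bd$ are inside.

\emph{The hypertriangulations.} There are four white triangles, such as $(\{a\};b,c,d)$ with labels $ab,ac,ad$, and four black ones, such as $(\{a,b,c\};a,b,c)$ with labels $bc,ac,ab$. Each of the eight has exactly one of the labels $ac$, $bd$. The four with label $ac$ join $s(ac)$ to the four sides of $Q$. If one of them is used, the triangles at the interior vertex $s(ac)$ must cover a neighborhood of it, so all four are used. Hence there are exactly two level-$2$ hypertriangulations, $P_{ac}$ (Figure~\ref{fig:four}, left) and $P_{bd}$, each with five vertices and four triangles.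

\emph{The angles.} Every interior edge is of type (bw). In $P_{ac}$, the edge $ab$--$ac$ has black angle $\angle bac=\pi/4$ and white angle $\angle bdc=\arctan\frac12$, and the edge $ac$--$bc$ has black angle $\angle acb=\arctan 2$ and white angle $\angle adb=\pi/4$. The other two edges are their mirror images in the line $x=y$. So $P_{ac}\in\mathcal F_2$. In $P_{bd}$ the edge $ab$--$bd$ has black angle $\angle abd=\pi/4$ and white angle $\angle acd=\arctan2$, so $P_{bd}\notin\mathcal F_2$.

\emph{The lift.} Raise each vertex $s(I)$ to height $h(I)$. The four corners of $Q$ then lie on the plane $z=3x+3y+4$, which has height $22>18$ over $s(ac)$ and height $28<32$ over $s(bd)$. So $P_{ac}$ lifts to a convex surface, a pyramid pointing down, and $P_{bd}$ does not.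

\emph{The dual.} The face of the pyramid over $(\{a\};b,c,d)$ is $z=x+y+12$, and half its gradient is $(\frac12,\frac12)$, the center of the circle $bcd$. The other three triangles come from the circles $abc$, $abd$, $acd$, with centers $(2,1)$, $(2,2)$, $(1,2)$. The circles $bcd$ and $abd$ enclose $a$ and $c$ respectively, and the circles $abc$ and $acd$ are empty, so $P_{ac}=\mathrm{Del}_2(A)$. For each of the five labels $I$ let $C_I$ be the set of $p$ at which $\delta_I(p)$ is smallest \emph{among the five labels} (Figure~\ref{fig:four}, right). Is $I$ $2$-nearest on $C_I$? For $I=ac$ the four required inequalities are the comparisons of $ac$ with $ab,bc,cd,da$, and they hold by definition. For $I=ab$ the comparisons with $ac$, $bc$, $da$ give $\delta_b\le\delta_c$, $\delta_a\le\delta_c$, $\delta_b\le\delta_d$. The fourth inequality $\delta_a\le\delta_d$ is the comparison with $bd$, which is not a vertex, so the definition does not provide it. It holds nevertheless: for $p=(x,y)$ the first two inequalities read $3y-x\le1$ and $x+y\le3$, their sum gives $y\le1$, and $\delta_a\le\delta_d$ reads $y\le2$. The general proof follows the same path of lift, dual cells and nearest points, and its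 main task is to supply such missing comparisons.

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=0.7]
\fill[gray!50] (4,0)--(7,3)--(3,3)--cycle;
\fill[gray!50] (3,7)--(0,4)--(3,3)--cycle;
\draw (4,0)--(7,3)--(3,7)--(0,4)--cycle;
\draw (3,3)--(4,0) (3,3)--(7,3) (3,3)--(3,7) (3,3)--(0,4);
\fill (4,0) circle (2.5pt) node[below] {$ab$};
\fill (7,3) circle (2.5pt) node[right] {$bc$};
\fill (3,7) circle (2.5pt) node[above] {$cd$};
\fill (0,4) circle (2.5pt) node[left] {$da$};
\fill (3,3) circle (2.5pt) node[below left] {$ac$};
\draw (4,4) circle (2.5pt) node[right] {$bd$};
\begin{scope}[shift={(11,1.1)},scale=1.15]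
\draw[thick] (0.5,0.5)--(2,1)--(2,2)--(1,2)--cycle;
\draw[thick] (2,1)--(4,-1) (2,2)--(5,5) (1,2)--(-1,4) (0.5,0.5)--(-1,-1);
\draw[dashed] (2,1)--(1,2) (2,1)--(2,-1) (2,1)--(5,2) (1,2)--(-1,2) (1,2)--(2,5);
\fill (0,0) circle (2.2pt) node[above left] {$a$};
\fill (4,0) circle (2.2pt) node[right] {$b$};
\fill (3,3) circle (2.2pt) node[below right] {$c$};
\fill (0,4) circle (2.2pt) node[above] {$d$};
\node at (1.12,1.12) {\scriptsize $C_{ac}$};
\node at (1,-0.6) {\scriptsize $C_{ab}$};
\node at (4.6,3) {\scriptsize $C_{bc}$};
\node at (3,4.6) {\scriptsize $C_{cd}$};
\node at (-0.6,1.2) {\scriptsize $C_{da}$};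
\end{scope}
\end{tikzpicture}
\caption{The points $a=(0,0)$, $b=(4,0)$, $c=(3,3)$, $d=(0,4)$ and $k=2$. Left: the order-$2$ Delaunay triangulation, drawn on the sums of pairs, with the black triangles shaded; the sum $b+d$ is not a vertex. Right: the four points and the five dual cells (solid lines), whose corners are the four circumcenters. In each cell the dashed lines mark the points equidistant from the two points of its label; together they form the order-$1$ Voronoi diagram.}
\label{fig:four}
\end{figure}

\section{Angles and convexity}\label{sec:lift}

Let $P$ be a level-$k$ hypertriangulation of $A$ and $V$ the set of its vertex labels. The \emph{lift} of $P$ is the continuous function $f\colon Q\to\mathbb R$ that is affine on each triangle and satisfies $f(s(I))=h(I)$ for $I\in V$. For a triangle $T$ of $P$ let $\ell_T$ be the affine function on $\mathbb R^2$ that agrees with $f$ on $T$.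

For non-collinear $a,b,c$ with circumcenter $o$ and circumradius $r$, the \emph{power} of $y$ is $\operatorname{pow}_{abc}(y)=|y-o|^2-r^2$. It is negative inside the circle and positive outside. The function $\lambda_{abc}(y)=|y|^2-\operatorname{pow}_{abc}(y)=2o\cdot y-|o|^2+r^2$ is affine and equals $|y|^2$ at $a,b,c$. Comparing values at the three vertices gives
\begin{equation}\label{eq:ell}
\ell_T(s)=h(J)+\lambda_{abc}(s-s(J)),\qquad \ell_T(s)=h(\Sigma)-\lambda_{abc}(s(\Sigma)-s)
\end{equation}
for $T=(J;a,b,c)$ white and $T=(\Sigma;a,b,c)$ black, respectively. In both cases $\nabla\ell_T=2o$. We write $p_T=\frac12\nabla\ell_T$; this is the circumcenter of $abc$.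

Let $T,T'$ share an edge $E$. The affine function $\ell_{T'}-\ell_T$ vanishes on the line of $E$. We call $f$ \emph{strictly convex across $E$} if $\ell_{T'}-\ell_T>0$ on the side of $T'$; this is symmetric in $T,T'$, and it holds if and only if $f-\ell_T>0$ at the vertex of $T'$ opposite $E$, the \emph{apex} of $T'$.

We recall the inscribed angle theorem in the form needed. Let $c,y$ be points off the line $ab$. If they lie on opposite sides of it, then $\angle acb+\angle ayb$ is less than $\pi$ if and only if $y$ is outside the circle $abc$, and greater than $\pi$ if and only if $y$ is inside. If they lie on the same side, then $\angle ayb>\angle acb$ if and only if $y$ is inside.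

\begin{proposition}\label{prop:lift}
Let $T,T'$ be triangles of $P$ that share an edge $E$ exchanging $a,b$, and let $J=J_E$, $\Sigma=\Sigma_E$. In each of the three cases below, the angle condition at $E$, the stated circle condition, and strict convexity of $f$ across $E$ are equivalent.
\begin{itemize}
\item[(ww)] $T=(J;a,b,c)$, $T'=(J;a,b,c')$: the point $c'$ is outside the circle $abc$.
\item[(bb)] $T=(\Sigma;a,b,d)$, $T'=(\Sigma;a,b,d')$: the point $d'$ is inside the circle $abd$.
\item[(bw)] $T=(J;a,b,c)$, $T'=(\Sigma;a,b,d)$: the point $d$ is inside the circle $abc$.
\end{itemize}
Hence $P$ has the local angle property if and only if $f$ is strictly convex across every interior edge, and in that case $f$ is convex on $Q$.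
\end{proposition}

\begin{proof}
We compute $f-\ell_T$ at the apex of $T'$ from \eqref{eq:ell}, and we use that $T$ and $T'$ lie on opposite sides of $E$.

(ww) The apex is $s(J)+c'$, and $f-\ell_T=|c'|^2-\lambda_{abc}(c')=\operatorname{pow}_{abc}(c')$. Translating by $-s(J)$ shows that $c,c'$ lie on opposite sides of $ab$. The angles opposite $E$ are $\angle acb$ and $\angle ac'b$.

(bb) The apex is $s(\Sigma)-d'$, and $f-\ell_T=-|d'|^2+\lambda_{abd}(d')=-\operatorname{pow}_{abd}(d')$. The point reflection $s\mapsto s(\Sigma)-s$ shows that $d,d'$ lie on opposite sides of $ab$. The angles opposite $E$ are $\angle adb$ and $\angle ad'b$.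

(bw) The apex is $s(J)+a+b-d$, where $f=h(J)+|a|^2+|b|^2-|d|^2$. Since $a+b-d$ is an affine combination, $\lambda_{abc}(a+b-d)=|a|^2+|b|^2-\lambda_{abc}(d)$. So $f-\ell_T=-|d|^2+\lambda_{abc}(d)=-\operatorname{pow}_{abc}(d)$. The points $c$ and $a+b-d$ lie on opposite sides of $ab$, and $a+b-d$ is the reflection of $d$ in the midpoint of $ab$, so $c,d$ lie on the same side. The black angle is $\angle adb$ and the white angle is $\angle acb$.

In each case the sign of the power gives the circle condition, and the inscribed angle theorem turns it into the angle condition.

Suppose now that $f$ is strictly convex across every interior edge. Take $y,y'$ in the interior of $Q$ such that the line $yy'$ passes through no vertex of $P$. This line contains no edge, so the segment $yy'$ crosses finitely many interior edges transversally. Where it passes from $T$ to $T'$, the slope of $f$ along the segment changes by the derivative of $\ell_{T'}-\ell_T$ in a direction pointing to the side of $T'$, which is positive. So $f$ is convex on the segment. Such pairs $(y,y')$ are dense in $Q\times Q$ and $f$ is continuous, so the inequality $f((1-t)y+ty')\le(1-t)f(y)+tf(y')$ holds for all pairs.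
\end{proof}

The same lift explains why Definition~\ref{def:del} gives a triangulation: it is the projection of the lower boundary of the convex hull of \emph{all} lifted points.

\begin{proposition}\label{prop:del}
Let $B\subseteq A$, $\#B=m\ge3$, $1\le j\le m-1$. Then $\mathrm{Del}_j(B)$ is a level-$j$ hypertriangulation of $B$ with the local angle property, and its lift $f$ satisfies $f(s(L))\le h(L)$ for every $j$-subset $L$ of $B$.
\end{proposition}

\begin{proof}
Let $\Pi\subseteq\mathbb R^3$ be the convex hull of the points $(s(L),h(L))$, let $Q_B=j\cdot\operatorname{conv}(B_j)$ be its vertical projection, and let $F(s)=\min\{z:(s,z)\in\Pi\}$, a convex function on $Q_B$. For $p\in\mathbb R^2$ let $\Pi_p$ be the face of $\Pi$ on which $z-2p\cdot s$ is smallest. It lies in the graph of $F$, and by \eqref{eq:basic} it is the convex hull of the lifted points of the $j$-nearest sets at $p$. If $s$ is interior to $Q_B$ and $2p$ is a subgradient of $F$ at $s$, then $(s,F(s))\in\Pi_p$. There are finitely many faces, and those of dimension at most one project to segments or points. So the projections of the two-dimensional faces $\Pi_p$ cover a dense subset of $Q_B$ and, being closed, all of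 it. Two faces of a polytope intersect in a common face, and the projection is injective on the graph of $F$, so the projected faces meet edge-to-edge.

A two-dimensional $\Pi_p$ needs at least three $j$-nearest sets. In \eqref{eq:nearest} this forces $\#W=3$ and $\#Y\in\{1,2\}$: the point $p$ is the center of a circle through three points of $B$ with $j-1$ or $j-2$ points inside, and the $j$-nearest sets are the labels in Definition~\ref{def:del}. Conversely, for each triangle in that definition the $j$-nearest sets at the center of its circle are its three labels, and the triangle is nondegenerate by (G1). So the triangles of $\mathrm{Del}_j(B)$ triangulate $Q_B$, and $F$ is affine on each with values $h$ at the vertices. Thus $f=F$, and $F(s(L))\le h(L)$ since $(s(L),h(L))\in\Pi$.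

For the local angle property we check the circle conditions of Proposition~\ref{prop:lift}. In case (ww), the points of $B$ inside the circle $abc$ are those of $J$, and $c'\notin J$, so $c'$ is outside by (G2). In case (bb), the points inside the circle $abd$ are those of $\Sigma\setminus\{a,b,d\}$, which contains $d'$. In case (bw), the points inside the circle $abc$ are those of $J$, which contains $d$.
\end{proof}

A convex function that agrees with an affine function on an open set lies above it everywhere. So for $P\in\mathcal F_k$ we have $\ell_T\le f$ on $Q$ for every triangle $T$. For $k=1$ this already proves the classification: if $T=abc$ and $y$ is any vertex of $P$, then $\operatorname{pow}_{abc}(y)=f(y)-\ell_T(y)\ge0$, so $T$ is a Delaunay triangle of the vertex set of $P$. For $k\ge2$, the inequality $\ell_T\le f$ at the vertices says, by \eqref{eq:basic}, that the labels of $T$ minimize $\delta_L(p_T)$ over $L\in V$. To conclude that a point $x\in J$ lies inside the circle of $(J;a,b,c)$ we would compare $J+a$ with $J+a+b-x$, and nothing says that this set belongs to $V$. Comparisons are available only between labels, and those between neighboring labels involve single points.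 So we let $p$ move through the plane, from cell to cell, and carry the information along.

\section{The dual cell complex}\label{sec:dual}

In this section and the next, $P\in\mathcal F_k$ is fixed, with lift $f$ and label set $V$. A \emph{face} of $P$ is a vertex, an edge or a triangle. For $p\in\mathbb R^2$ let $\Phi(p)$ be the set of minimizers of $s\mapsto f(s)-2p\cdot s$ on $Q$. It is nonempty and convex, and it equals $\{f=\mu\}$, where $\mu\le f$ is the affine function with gradient $2p$ that touches $f$ from below.

\begin{lemma}\label{lem:face}
For every $p$ the set $\Phi(p)$ is a face of $P$.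
\end{lemma}

\begin{proof}
An affine function that is nonnegative on a triangle or segment and vanishes at a relative interior point vanishes identically there. We apply this to $f-\mu$.

Suppose that $\Phi(p)$ contains an interior point of a triangle $T$. Then $T\subseteq\Phi(p)$ and $\mu=\ell_T$. If $y\in\Phi(p)\setminus T$, then $y$ lies strictly beyond the line of some edge $E$ of $T$. Since $y\in Q$, the edge $E$ is not on the boundary of $Q$; let $T'$ be the triangle across it. The set $\operatorname{conv}(T\cup\{y\})\subseteq\Phi(p)$ contains a neighborhood of the midpoint of $E$, hence an open subset of $T'$. This forces $\ell_{T'}=\mu=\ell_T$, contrary to strict convexity across $E$. So $\Phi(p)=T$.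

Otherwise $\Phi(p)$ lies in the union of the edges. It is a convex set with empty interior, so it lies on a line. If it contains a relative interior point of an edge $E$, then $E\subseteq\Phi(p)$. If it were larger than $E$, it would contain a nondegenerate segment beyond an endpoint of $E$. This segment is covered by finitely many edges, so it overlaps one of them, $E'\neq E$, in more than a point. Then $E'$ lies on the line of $E$, which thus contains three vertices, contrary to (G4). So $\Phi(p)=E$.

In the remaining case $\Phi(p)$ is a convex set of vertices, that is, a single vertex.
\end{proof}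

The minimum of $f(s)-2p\cdot s$ is attained at a vertex, and at $s(I)$ the value is $\delta_I(p)-k|p|^2$ by \eqref{eq:basic}. So for $I\in V$ the \emph{cell}
\[
C_I=\{p: s(I)\in\Phi(p)\}=\{p:\delta_I(p)\le\delta_L(p)\text{ for all }L\in V\}
\]
is an intersection of closed half-planes. The cells are finitely many closed convex sets that cover the plane. Let $S$ be the set of $p$ for which $\Phi(p)$ is an edge or a triangle. By Lemma~\ref{lem:face}, $p\in S$ if and only if $p$ lies in at least two cells, and the cells containing $p$ are those of the labels of $\Phi(p)$. For an edge $E$ let $D_E=\{p:E\subseteq\Phi(p)\}$, so that $S=\bigcup_E D_E$. The next lemma says that $S$ is a plane graph dual to $P$, with a node $p_T$ for each triangle and an arc $D_E$ for each edge, and it records the directions in which the arcs leave the nodes.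

\begin{lemma}\label{lem:dual}
\begin{itemize}
\item[(i)] For a triangle $T$, the point $p_T$ is the unique $p$ with $\Phi(p)=T$. In particular $C_I\neq\emptyset$ for all $I\in V$.
\item[(ii)] If $E$ is shared by $T,T'$, then $D_E$ is the nondegenerate segment $[p_T,p_{T'}]$. If $E\subseteq T$ is a boundary edge and $u$ is the outer normal of $Q$ at $E$, then $D_E$ is the ray from $p_T$ in direction $u$.
\item[(iii)] On the relative interior of $D_E$ we have $\Phi=E$. The arcs containing $p_T$ are those of the three edges of $T$, and $p_T$ is an endpoint of each. So two arcs meet only in common endpoints.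
\item[(iv)] Let $E\subseteq T$ exchange $a,b$, let $c$ be the third point of $T$, and let $v$ be the direction of $D_E$ at $p_T$. Then $\delta_a=\delta_b$ on $D_E$, and $v$ is a normal of the triangle $abc$ at the side $ab$: an outer normal if $T$ is white, an inner normal if $T$ is black.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $f-\ell_T\ge0$ with equality on $T$, we have $T\subseteq\Phi(p_T)$, so $\Phi(p_T)=T$ by Lemma~\ref{lem:face}. If $\Phi(p)=T$, then $\mu=\ell_T$ and $p=p_T$. Every vertex $s(I)$ belongs to some $T$, and then $p_T\in C_I$.

(ii) We have $p\in D_E$ if and only if $2p$ is the gradient of an affine $\mu\le f$ with $\mu=f$ on $E$. A local minimum of the convex function $f-\mu$ is global, so it suffices to test $\mu\le f$ near the midpoint $z$ of $E$, where $Q$ is covered by the triangles containing $E$. If $E$ is interior, let $\psi=\ell_{T'}-\ell_T$, positive on the side of $T'$ and negative on the side of $T$. The affine functions equal to $f$ on $E$ are $\mu=\ell_T+\theta\psi$ with $\theta\in\mathbb R$. We have $f-\mu=-\theta\psi$ on $T$ and $f-\mu=(1-\theta)\psi$ on $T'$, so $\mu\le f$ if and only if $0\le\theta\le1$. Half the gradient is $(1-\theta)p_T+\theta p_{T'}$,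 and $p_T\ne p_{T'}$ by (i). If $E$ is a boundary edge, the functions are $\mu=\ell_T+\theta\,u\cdot(s-z)$. Since $u\cdot(s-z)\le0$ on $T$, we have $\mu\le f$ if and only if $\theta\ge0$, and half the gradient is $p_T+\frac\theta2u$.

(iii) If $p\in D_E$, the face $\Phi(p)$ is $E$ or a triangle $T\supseteq E$, and in the second case $p=p_T$ is an endpoint by (i) and (ii). Further, $p_T\in D_E$ means $E\subseteq\Phi(p_T)=T$.

(iv) On $D_E$ both labels of $E$ minimize $\delta_L$ over $V$. Hence $\delta_a=\delta_b$ on $D_E$, and $v\perp a-b$. If $T=(J;a,b,c)$, then $\delta_{J+a}\le\delta_{J+c}$ on $D_E$, that is, $\delta_a-\delta_c\le0$, with equality at the circumcenter $p_T$. Differentiating along $v$ gives $2v\cdot(c-a)\le0$. Equality would make $c-a$ parallel to $a-b$, contrary to (G1). So $v\cdot c<v\cdot a$, and $v$ is an outer normal. If $T=(\Sigma;a,b,c)$, then $\delta_{\Sigma-a}\le\delta_{\Sigma-c}$ on $D_E$, that is, $\delta_a-\delta_c\ge0$, and the same differentiation gives $v\cdot c>v\cdot a$.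
\end{proof}

Let $p\in S$. A point of $A$ is \emph{passive} at $p$ if it belongs to all labels of $\Phi(p)$, and \emph{active} at $p$ if it belongs to some but not all of them. If $\Phi(p)$ is an edge $E$ exchanging $a,b$, the active points are $a,b$ and the passive set is $J_E$. If $\Phi(p)$ is a triangle, the active points are $a,b,c$, and the passive set is $J$ for $(J;a,b,c)$ and $\Sigma\setminus\{a,b,c\}$ for $(\Sigma;a,b,c)$. Each label of $\Phi(p)$ consists of the passive points and one or two active points. All active points $x$ have the same value $\rho(p):=\delta_x(p)$, and $\rho=\delta_a$ on all of $D_E$, endpoints included, if $E$ exchanges $a,b$. So every $p\in S$ carries a circle of center $p$ and squared radius $\rho(p)$ through its active points.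

\section{The cells are nearest-point cells}\label{sec:near}

Let $A'=\bigcup_{I\in V}I$ be the set of points that $P$ uses. The goal of this section is the following statement.

\begin{proposition}\label{prop:near}
If $I\in V$ and $p\in C_I$, then $I$ is $k$-nearest in $A'$ at $p$.
\end{proposition}

We first show that passive points lie in the circle carried by $p$, and then that points outside a label are no closer than the points of the label.

\subsection{Passive points are not too far}

For a fixed point $x$, the quantity $\delta_x(p)-\rho(p)$ is the power of $x$ with respect to the circle carried by $p$. As $p$ moves along an arc $D_E$ in direction $v$, the circle keeps passing through $a$ and $b$, growing on the side of the line $ab$ to which $v$ points and shrinking on the other. So the power of $x$ increases when $x$ is behind the line. At a white node the three arcs leave in the outer normal directions, and every $x$ is behind one of the three lines. At a black node they leave in the inner normal directions, and $x$ is behind one of the lines unless it lies in the triangle. Hence a passive point outside its circle could always be pushed further out by a move to a neighboring node.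 This is a maximum principle on the part of $S$ where $x$ stays in the labels.

\begin{lemma}\label{lem:passive}
If $x$ is passive at $p\in S$, then $\delta_x(p)\le\rho(p)$.
\end{lemma}

\begin{proof}
Call an edge $E$ an \emph{$x$-edge} if $x\in J_E$, and let $S_x$ be the union of the arcs of $x$-edges. If $x$ is passive at $p$, every edge contained in $\Phi(p)$ is an $x$-edge, so $p\in S_x$. We show that $g=\delta_x-\rho$ is at most $0$ on $S_x$. On the arc of an $x$-edge exchanging $a,b$, the function $g=\delta_x-\delta_a$ is affine, with derivative $2v\cdot(a-x)$ in direction $v$.

\emph{Rays.} Let $E$ be a boundary $x$-edge exchanging $a,b$, with outer normal $u$. Then $u\cdot s(J_E+a)$ is the maximum of $u\cdot s(L)$ over all $k$-subsets $L$ of $A$, because $E$ lies on the boundary of $Q=k\cdot\operatorname{conv}(A_k)$. The choice $L=J_E+a+b-x$ gives $u\cdot b\le u\cdot x$, and $u\cdot a=u\cdot b$ since $E$ is parallel to $a-b$. So $2u\cdot(a-x)\le0$, and $g$ does not increase along the ray.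

It follows that on each arc of an $x$-edge the maximum of $g$ is attained at an endpoint. So $g$ has a maximum on $S_x$, attained at a node $p_T$ such that $T$, with points $a,b,c$, contains an $x$-edge $E$. Suppose that $g(p_T)>0$. Then $x$ is not active at $p_T$. Since $x\in J_E$ belongs to a label of $T$, it is passive at $p_T$, and all three edges of $T$ are $x$-edges. By maximality $g$ does not increase along any of the three arcs at $p_T$. For the arc with direction $v$ normal to the side $ab$ this says $v\cdot x\ge v\cdot a$: the point $x$ lies on the line $ab$ or on the side to which $v$ points. The same holds for $bc$ and $ac$.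

\emph{White nodes.} By Lemma~\ref{lem:dual}(iv), $x$ lies on or beyond each of the three side lines of $abc$. Then its three barycentric coordinates with respect to $abc$ are at most $0$, although they sum to $1$.

\emph{Black nodes.} By Lemma~\ref{lem:dual}(iv), $x$ lies on or inside each of the three side lines. So $x$ lies in the triangle $abc$, hence in its circumdisk, and $g(p_T)\le0$.

Both cases contradict $g(p_T)>0$.
\end{proof}

In Figure~\ref{fig:four}, the set $S_a$ consists of the three solid arcs at $(\frac12,\frac12)$. There $g=-12$; it rises to $0$ at $(2,1)$ and $(1,2)$, where $a$ becomes active, and on the ray $(\frac12-t,\frac12-t)$ it equals $\delta_a-\delta_b=-12-8t$.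

\begin{remark}
The step about rays is the one place where a missing comparison comes for free, and it needs that $P$ covers all of $\operatorname{conv}(A_k)$. Without this requirement the lemma fails: a single white triangle $(J;a,b,c)$ with a point of $J$ outside the circle $abc$ has no interior edge and satisfies Definition~\ref{def:lap} vacuously.
\end{remark}

Lemma~\ref{lem:passive} lets us extend $\rho$ from $S$ to the plane. For $p\in C_I$ put $M(p)=\max_{x\in I}\delta_x(p)$. If $p\in S$ and $I$ is any label of $\Phi(p)$, then $I$ consists of passive points and at least one active point, so this maximum equals $\rho(p)$ whichever label is used. Hence $M$ is well defined on $\mathbb R^2$ and $M=\rho$ on $S$. It is continuous, because it is continuous on each of finitely many closed sets that cover the plane. Proposition~\ref{prop:near} is the statement that $\delta_b(p)\ge M(p)$ for $p\in C_I$ and $b\in A'\setminus I$.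

\subsection{Other points are not too close}

To compare $\delta_b$ with $M$ we walk from $p$ straight to $b$. The tool is that $b$, once it is at least as close as another point, remains closer.

\begin{lemma}\label{lem:walk}
Let $x\ne b$ and $p$ be points, and $q=(1-t)p+tb$ with $0<t\le1$. If $\delta_b(p)\le\delta_x(p)$, then $\delta_b(q)<\delta_x(q)$.
\end{lemma}

\begin{proof}
Since $\delta_x-\delta_b$ is affine, $(\delta_x-\delta_b)(q)=(1-t)(\delta_x-\delta_b)(p)+t|x-b|^2>0$.
\end{proof}

For $b\in A'$ let $R_b$ be the union of the cells $C_I$ with $b\in I$. It is closed, and nonempty by Lemma~\ref{lem:dual}(i). We know $\delta_b$ exactly where $b$ enters or leaves the label: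
\begin{equation}\label{eq:bdry}
p\in C_I\cap C_L,\quad b\in I\setminus L\quad\Longrightarrow\quad\delta_b(p)=M(p),
\end{equation}
because then $p\in S$, the sets $I,L$ are labels of $\Phi(p)$, and $b$ is active at $p$. For \eqref{eq:bdry} to be of use, the walk toward $b$ must enter $R_b$.

\begin{lemma}\label{lem:inR}
If $b\in A'$, then $b\in R_b$.
\end{lemma}

\begin{proof}
Take $p_0\in R_b$, put $p_t=(1-t)p_0+tb$, and let $t'$ be the largest $t\in[0,1]$ with $p_t\in R_b$. Suppose that $t'<1$. The points $p_t$ with $t'<t\le1$ lie in cells whose labels do not contain $b$. There are finitely many cells, so there are $L\in V$ with $b\notin L$ and $t_i\downarrow t'$, $t'<t_i\le 1$, with $p_{t_i}\in C_L$; since $C_L$ is closed, $p_{t'}\in C_L$. Also $p_{t'}\in C_I$ for some $I\ni b$. Both $I$ and $L$ are labels of the face $\Phi(p_{t'})$, so $L=I-b+c$ for some $c\ne b$, and $\delta_L=\delta_I$ at $p_{t'}$ gives $\delta_b(p_{t'})=\delta_c(p_{t'})$. By Lemma~\ref{lem:walk}, $\delta_b<\delta_c$ at $p_{t_i}$, that is, $\delta_I<\delta_L$ there. This contradicts $p_{t_i}\in C_L$.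
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:near}]
Let $p_0\in C_I$ and $b\in A'\setminus I$. If $p_0\in R_b$, then $\delta_b(p_0)=M(p_0)$ by \eqref{eq:bdry}. Let $p_0\notin R_b$ and suppose that $\delta_b(p_0)<M(p_0)$. Put $p_t=(1-t)p_0+tb$ and $\varphi(t)=M(p_t)-\delta_b(p_t)$, a continuous function with $\varphi(0)>0$. By Lemma~\ref{lem:inR} there is a smallest $t^*\in(0,1]$ with $p_{t^*}\in R_b$. The points $p_t$ with $t<t^*$ lie in finitely many closed cells whose labels do not contain $b$, so $p_{t^*}$ lies in such a cell too, and $\varphi(t^*)=0$ by \eqref{eq:bdry}.

Let $t'\in(0,t^*]$ be the first zero of $\varphi$. For each $t$ the value $M(p_t)$ equals $\delta_x(p_t)$ for some $x$ in the finite set $A'$. So there are a fixed $x$ and $t_i\uparrow t'$, $0\le t_i<t'$, with $M(p_{t_i})=\delta_x(p_{t_i})$. Since $\varphi(t_i)>0$, we have $\delta_b<\delta_x$ at $p_{t_i}$; in particular $x\neq b$. By Lemma~\ref{lem:walk}, $\delta_b<\delta_x$ at $p_{t'}$. But continuity of $M$ gives $\delta_x(p_{t'})=M(p_{t'})=\delta_b(p_{t'})$, a contradiction.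
\end{proof}

\section{Classification}\label{sec:class}

Let $B\subseteq A$, $m=\#B\ge3$, $1\le j\le m-1$. By Proposition~\ref{prop:del}, Section~\ref{sec:dual} applies to $\mathrm{Del}_j(B)$, with $B,j$ in place of $A,k$. We write $V_j$, $\Phi_j$, $C^j_K$, $S_j$ for its labels, faces, cells and dual graph. The next lemma identifies the cells with the regions of the order-$j$ Voronoi tessellation of $B$. Here and in Section~\ref{sec:count}, $j$-nearest means $j$-nearest in $B$.

\begin{lemma}\label{lem:vor}
\begin{itemize}
\item[(i)] For $K\in V_j$: $p\in C^j_K$ if and only if $K$ is $j$-nearest at $p$.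
\item[(ii)] $p\in S_j$ if and only if the $j$-th and $(j+1)$-st smallest of the values $\delta_x(p)$, $x\in B$, are equal. If $p\notin S_j$, there is exactly one $j$-nearest set at $p$, and it belongs to $V_j$.
\item[(iii)] $\bigcup_{K\in V_j}K=B$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For any $j$-subset $L$ of $B$, equation \eqref{eq:basic} and Proposition~\ref{prop:del} give
\[
\delta_L(p)-j|p|^2\ \ge\ f(s(L))-2p\cdot s(L)\ \ge\ \min_{K\in V_j}\delta_K(p)-j|p|^2 .
\]
So $K\in V_j$ minimizes $\delta_L(p)$ over $L\in V_j$ if and only if it does so over all $j$-subsets $L$ of $B$.

(ii) If the two values differ, the only $j$-nearest set consists of the points with the $j$ smallest values. By (i), $p$ then lies in only one cell, whose label is this set, and $p\notin S_j$. Conversely, let $p\notin S_j$, so that $p$ lies in one cell $C^j_K$ only. The other cells are closed and finitely many, so $C_K^j$ contains a neighborhood of $p$. For $x\in K$ and $y\in B\setminus K$ the nonconstant affine function $\delta_x-\delta_y$ is at most $0$ on this neighborhood by (i), hence negative at $p$. So the two values differ.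

(iii) Let $b\in B$. The point $p=b$ lies in some cell $C^j_K$, and $\delta_b(b)=0<\delta_x(b)$ for $x\ne b$. By (i), $b\in K$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $U_k\subseteq B\subseteq A$. The set $A$ has at least three $k$-sets, and all are contained in $B$. So $\binom{\#B}{k}\ge3$, which gives $\#B\ge\max(3,k+1)$, and $\mathrm{Del}_k(B)$ is defined. Since $B_k\subseteq A_k$ contains all vertices of $\operatorname{conv}(A_k)$, we have $\operatorname{conv}(B_k)=\operatorname{conv}(A_k)$. By Proposition~\ref{prop:del}, $\mathrm{Del}_k(B)$ is a level-$k$ hypertriangulation of $A$ with the local angle property. By Lemma~\ref{lem:vor}(iii), $B$ is the union of its labels, so different sets $B$ give different triangulations.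

Conversely, let $P\in\mathcal F_k$, with $A'$ as in Section~\ref{sec:near}. A vertex of $Q$ lies in a triangle of $P$ and is an extreme point of it, so it is a vertex of $P$. Hence $U_k\subseteq A'$, and by the first paragraph $\mathrm{Del}_k(A')$ is a triangulation of $Q$. Let $T$ be a triangle of $P$ with points $a,b,c\in A'$, and let $\rho=\rho(p_T)$ be the squared radius of the circle $abc$. By Proposition~\ref{prop:near}, the labels of $T$ are $k$-nearest in $A'$ at the center $p_T$.

If $T=(J;a,b,c)$ is white, consider the label $J+a$. It does not contain $b$, so $\delta_x(p_T)\le\delta_b(p_T)=\rho$ for $x\in J$. It contains $a$, so $\delta_y(p_T)\ge\rho$ for $y\in A'\setminus(J\cup\{a,b,c\})$. By (G2) these inequalities are strict. So the set of points of $A'$ strictly inside the circle is $J$, of size $k-1$, and $T$ belongs to $\mathrm{Del}_k(A')$.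

If $T=(\Sigma;a,b,c)$ is black, consider the label $\Sigma-a$. It does not contain $a$, so $\delta_x(p_T)\le\rho$ for $x\in\Sigma\setminus\{a,b,c\}$. It contains $b$, so $\delta_y(p_T)\ge\rho$ for $y\in A'\setminus\Sigma$. By (G2) the set of points of $A'$ strictly inside the circle is $\Sigma\setminus\{a,b,c\}$, of size $k-2$, and $T$ belongs to $\mathrm{Del}_k(A')$.

So every triangle of $P$ is a triangle of $\mathrm{Del}_k(A')$. The triangles of $P$ already cover $Q$, and the triangles of $\mathrm{Del}_k(A')$ have disjoint interiors, so $P=\mathrm{Del}_k(A')$.
\end{proof}

\section{Counting triangles}\label{sec:count}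

Deleting a point from $B$ destroys some circles and changes the number of points inside others, so $\mathrm{Del}_k(B)$ gains triangles as well as losing them. We therefore compute the number of triangles exactly. Let $B\subseteq A$, $m=\#B\ge3$, and write $e_j=e_j(B)$. Let $c_i$ be the number of circles through three points of $B$ with exactly $i$ points of $B$ strictly inside, and $c_{-1}=0$. By (G2) circles correspond to triples, and a triangle determines its triple. So $\mathrm{Del}_j(B)$ has $c_{j-1}$ white and $c_{j-2}$ black triangles, and $N_j(B)=c_{j-1}+c_{j-2}$.

\subsection{Euler's formula}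

Let $1\le j\le m-1$. All vertices of the polygon $j\cdot\operatorname{conv}(B_j)$ are vertices of $\mathrm{Del}_j(B)$, and by (G4) no other vertex lies on the boundary. So there are $e_j$ boundary edges. If $\eta$ is the number of all edges, counting pairs of a triangle and one of its edges gives $3N_j=2\eta-e_j$, and Euler's formula for a triangulated disk gives $\#V_j-\eta+N_j=1$. Eliminating $\eta$,
\begin{equation}\label{eq:euler}
2\,\#V_j=2+c_{j-1}+c_{j-2}+e_j,\qquad 1\le j\le m-1 .
\end{equation}
For $j=1$ we have $\#V_1=m$ by Lemma~\ref{lem:vor}(iii), so $c_0=2m-2-e_1$. For $j\ge2$ the number $\#V_j$ is unknown, and we need a second relation. It comes from superimposing the graph $S_{j-1}$ on the cells of order $j$: each cell contains exactly one tree.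

\subsection{One tree in each cell}

Fix $2\le j\le m-1$. In this subsection $E$, $T$, $D_E$, $p_T$ refer to edges, triangles, arcs and nodes of $\mathrm{Del}_{j-1}(B)$; the union $\Sigma_E$ of the labels of $E$ has $j$ elements. For $K\in V_j$ let $\Gamma_K=C^j_K\cap S_{j-1}$. On $C^j_K$ the $j$ smallest values of $\delta_x(p)$ are those with $x\in K$, so Lemma~\ref{lem:vor}(ii) for $j-1$ gives
\begin{equation}\label{eq:gamma}
\Gamma_K=\{p\in C^j_K:\ \max_{x\in K}\delta_x(p)\text{ is attained by at least two points of }K\}.
\end{equation}

\begin{lemma}\label{lem:assign}
For every edge $E$ we have $\Sigma_E\in V_j$. For every $K\in V_j$, the set $\Gamma_K$ is the union of the arcs $D_E$ with $\Sigma_E=K$.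
\end{lemma}

\begin{proof}
Let $p\in S_{j-1}\cap S_j$. Then the $(j-1)$-st, $j$-th and $(j+1)$-st smallest values at $p$ agree, and by (G2) no fourth point has this value. So $p$ is the center of a circle through three points of $B$ with $j-2$ points inside, that is, $p=p_T$ and $\Phi_{j-1}(p)=T$ for a white triangle $T$. Consequently the relative interiors of the arcs and the nodes of black triangles are disjoint from $S_j$, and by Lemma~\ref{lem:vor}(ii) each of their points has exactly one $j$-nearest set, which lies in $V_j$.

Let $E$ have labels $J+a$, $J+b$, and let $p\in D_E$. Both labels are $(j-1)$-nearest at $p$ by Lemma~\ref{lem:vor}(i). For $y\in B\setminus\Sigma_E$ the first gives $\delta_x(p)\le\delta_y(p)$ for $x\in J+a$, and the second gives $\delta_b(p)\le\delta_y(p)$. So $\Sigma_E$ is $j$-nearest at every point of $D_E$. Taking $p$ in the relative interior shows $\Sigma_E\in V_j$, and then $D_E\subseteq C^j_{\Sigma_E}\cap S_{j-1}=\Gamma_{\Sigma_E}$ by Lemma~\ref{lem:vor}(i).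

Conversely, let $p\in\Gamma_K$, so that $K$ is $j$-nearest at $p$. If $p$ is in the relative interior of an arc $D_E$, or if $p$ is the node of a black triangle and $D_E$ is an arc at $p$, then uniqueness of the $j$-nearest set gives $K=\Sigma_E$. If $p=p_T$ with $T=(I;a,b,c)$ white, $\#I=j-2$, then by \eqref{eq:nearest} $K$ consists of $I$ and two of $a,b,c$. So $K=\Sigma_E$ for an edge $E$ of $T$, and $p\in D_E$.
\end{proof}

By Lemmas~\ref{lem:dual}(iii) and~\ref{lem:assign}, $\Gamma_K$ is a plane drawing of a finite graph $G_K$, whose edges are the arcs with $\Sigma_E=K$ and whose nodes are their endpoints; to each ray we add a node of its own at infinity. The three edges of a black triangle $(\Sigma;a,b,c)$ all have union $\Sigma$, so its node has degree $3$ in $G_\Sigma$ and appears in no other graph. The three edges of a white triangle $(I;a,b,c)$ have the distinct unions $I+a+b$, $I+b+c$, $I+a+c$, so its node is a leaf in exactly three graphs. Nodes at infinity are leaves.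

\begin{lemma}\label{lem:tree}
For every $K\in V_j$ the graph $G_K$ is a tree with at least one edge.
\end{lemma}

\begin{proof}
\emph{Nonempty and connected.} We retract the convex cell onto $\Gamma_K$ by moving each point toward its farthest point of $K$ until a second point is equally far. For $c\in K$ let $X_c=\{p\in C^j_K:\delta_x(p)\le\delta_c(p)\text{ for all }x\in K\}$. These are finitely many closed sets covering $C^j_K$. For $p\in X_c$ and $x\in K-c$ put $w_x=\delta_c(p)-\delta_x(p)\ge0$. Then
\[
(\delta_x-\delta_c)\bigl((1-t)p+tc\bigr)=-(1-t)w_x+t|x-c|^2
\]
is increasing in $t$ and vanishes at $t_x=w_x/(w_x+|x-c|^2)\in[0,1)$, which depends continuously on $p$. Since $j\ge2$, the set $K-c$ is nonempty. Let $\tau=\min_{x\in K-c}t_x$ and $r_c(p)=(1-\tau)p+\tau c$. At $r_c(p)$ we have $\delta_x\le\delta_c$ for all $x\in K$, with equality for some $x\ne c$. For $y\in B\setminus K$ we have $\delta_c(p)\le\delta_y(p)$, so $\delta_c\le\delta_y$ at $r_c(p)$ by Lemma~\ref{lem:walk}. Hence $K$ is $j$-nearest at $r_c(p)$, and $r_c(p)\in\Gamma_K$ by Lemma~\ref{lem:vor}(i) and \eqref{eq:gamma}. If $p\in X_c\cap\Gamma_K$, then $w_x=0$ for some $x\neq c$, so $\tau=0$ and $r_c(p)=p$. For $c\ne c'$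 we have $X_c\cap X_{c'}\subseteq\Gamma_K$, where both $r_c$ and $r_{c'}$ are the identity. So the maps $r_c$ combine to a continuous surjection $C^j_K\to\Gamma_K$. The cell is convex and nonempty, so $\Gamma_K$ is nonempty and connected. Then $G_K$ has an edge, and it is connected, since its components would otherwise split $\Gamma_K$ into disjoint nonempty closed sets.

\emph{No cycle.} A cycle in $G_K$ is a simple closed polygon contained in $\Gamma_K$. By the Jordan curve theorem its complement has a bounded component, which is open and nonempty. Choose a point $p$ in it that lies on none of the finitely many bisectors of pairs of points of $K$, and let $c\in K$ be the unique farthest point from $p$; then $c\ne p$ since $\#K\ge2$. We move away from $c$. For $x\in K-c$ the affine function $t\mapsto(\delta_c-\delta_x)(c+t(p-c))$ is negative at $t=0$ and positive at $t=1$, hence positive for all $t\ge1$. So on the ray $\{c+t(p-c):t\ge1\}$ the maximum in \eqref{eq:gamma} is attained by $c$ alone, and the ray misses $\Gamma_K$. But it starts in the bounded component and is unbounded, so it meets the polygon, a contradiction.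
\end{proof}

Let $G_K$ have $\alpha_K$ leaves and $\beta_K$ nodes of degree $3$. A tree has one edge fewer than nodes, so $\frac12(\alpha_K+3\beta_K)=\alpha_K+\beta_K-1$, that is, $\beta_K=\alpha_K-2$. We sum over $K\in V_j$. The $c_{j-3}$ black triangles of $\mathrm{Del}_{j-1}(B)$ give $\sum\beta_K=c_{j-3}$. The $c_{j-2}$ white triangles give three leaves each, and the $e_{j-1}$ boundary edges give one ray each, so $\sum\alpha_K=3c_{j-2}+e_{j-1}$. Therefore
\begin{equation}\label{eq:tree}
c_{j-3}=3c_{j-2}+e_{j-1}-2\,\#V_j,\qquad 2\le j\le m-1 .
\end{equation}
In Figure~\ref{fig:four} the trees for $j=2$ are dashed: a segment in $C_{ac}$ and a ray in each of the other four cells. There $c_0=c_1=2$, $e_1=e_2=4$, $\#V_2=5$, and \eqref{eq:tree} reads $0=6+4-10$.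

\subsection{The formula}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Substituting \eqref{eq:euler} into \eqref{eq:tree} gives
\[
(c_{j-1}-c_{j-2})-(c_{j-2}-c_{j-3})=-2-(e_j-e_{j-1}),\qquad 2\le j\le m-1 .
\]
We start from $c_0-c_{-1}=2m-2-e_1$ and add these equations for $j=2,\dots,i+1$. This gives $c_i-c_{i-1}=2m-2(i+1)-e_{i+1}$ for $0\le i\le m-2$. A second summation, with $\sum_{l=1}^{i+1}2l=(i+1)(i+2)$, gives
\[
c_i=2(i+1)m-(i+1)(i+2)-\sum_{l=1}^{i+1}e_l,\qquad -1\le i\le m-2 .
\]
For $1\le k\le m-1$ we add the cases $i=k-1$ and $i=k-2$. The terms in $m$ give $2km+2(k-1)m=(4k-2)m$, the next terms give $-k(k+1)-(k-1)k=-2k^2$, and the sums give $-2\sum_{l=1}^{k-1}e_l-e_k$. This is the formula for $N_k(B)=c_{k-1}+c_{k-2}$.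

Now let $U_k\subseteq B\subseteq A$ and $1\le i\le k$. In a regular direction $v$, the $k$ highest points of $A$ form a $k$-set of $A$ by \eqref{eq:jsets}, so they lie in $U_k\subseteq B$. Hence the $i$ highest points of $A$ lie in $B$ and are the $i$ highest points of $B$. By \eqref{eq:jsets}, $A$ and $B$ have the same $i$-sets, and $e_i(B)=e_i(A)$ for all $i\le k$. In the formula only the term $(4k-2)m$ differs between $A$ and $B$, so $N_k(B)=N_k(A)-(4k-2)\,\#(A\setminus B)$.
\end{proof}

For the four points of Section~\ref{sec:four} the formula gives $N_2=6\cdot4-8-2\cdot4-4=4$, the number of triangles on the left of Figure~\ref{fig:four}. With (a) and (b) established, the proof of Theorem~\ref{thm:main}, and with it of the conjecture for all $1\le k\le n-1$, is complete.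

\begin{thebibliography}{1}

\bibitem{EGS}
Herbert Edelsbrunner, Alexey Garber, and Morteza Saghafian,
\emph{Order-2 Delaunay Triangulations Optimize Angles},
arXiv:2310.18238 (2023).

\end{thebibliography}
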